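\title{Weak amenability of $R(X)$ forces $R(X)=C(X)$}

\begin{abstract}
Let $X$ be a compact plane set and let $R(X)$ be the uniform closure on $X$ of the rational functions with poles off $X$. We prove that $R(X)$ is weakly amenable if and only if $R(X)=C(X)$. The main tool is an $L^p$ estimate for $f'\widehat\nu$, where $f$ is rational and $\widehat\nu$ is the Cauchy transform of a measure $\nu$ annihilating $R(X)$; it holds on the set where the maximal function of $|\nu|$ is bounded, a set that does not depend on $f$. We also locate the bounded derivations from $R(X)$ into $L^p(X)$: they vanish almost everywhere on the peak points, and for $p<\infty$ there is one that is nonzero at almost every other point. For $p=\infty$ there may be none.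
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a compact subset of $\mathbb{C}$, and let $\|f\|=\sup_X|f|$ for $f\in C(X)$. Let $R_0(X)$ be the algebra of restrictions to $X$ of rational functions with poles off $X$, and let $R(X)$ be its closure in $C(X)$. The uniform algebra $R(X)$ is called \emph{trivial} if $R(X)=C(X)$.

Let $\mathcal{A}$ be a commutative Banach algebra. Its dual $\mathcal{A}'$ is an $\mathcal{A}$-bimodule under $(a\cdot\phi)(b)=\phi(ba)$ and $(\phi\cdot a)(b)=\phi(ab)$; by commutativity the two actions agree, and $\|a\cdot\phi\|\le\|a\|\,\|\phi\|$. A linear map $D$ from $\mathcal{A}$ to a bimodule is a \emph{derivation} if $D(ab)=a\cdot D(b)+D(a)\cdot b$, and $\mathcal{A}$ is \emph{weakly amenable} if every bounded derivation $D:\mathcal{A}\to\mathcal{A}'$ is zero. Written out, such a $D$ is a bounded bilinear form $(f,g)\mapsto D(f)(g)$ with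
\begin{equation}\label{eq:leibniz}
D(f_1f_2)(g)=D(f_2)(gf_1)+D(f_1)(f_2g),
\end{equation}
which is the rule obeyed by any expression of the type $\int f'g\,d\lambda$. So weak amenability says that the norm of $\mathcal{A}$ controls no trace of a derivative. The following question appears in \cite{FMY}.

\medskip
\noindent\textbf{Question.} \emph{If $R(X)$ is weakly amenable, must $R(X)$ be trivial?}
\medskip

The same question is open for general uniform algebras. Two extreme cases show why it is natural.

\emph{The algebra $C(X)$ is weakly amenable.} Let $D:C(X)\to C(X)'$ be a bounded derivation. From $D(1)=D(1\cdot1)=2D(1)$ we get $D(1)=0$, and by induction $D(h^n)=nh^{n-1}\cdot D(h)$. Let $h$ be real valued and $t>0$. Applying $D$ term by term to the exponential series gives $D(e^{ith})=it\,e^{ith}\cdot D(h)$. The functions $e^{\pm ith}$ have norm $1$, so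
\[
t\|D(h)\|=\|e^{-ith}\cdot D(e^{ith})\|\le\|D\|\qquad(t>0).
\]
Hence $D(h)=0$, and $D=0$ because real functions span $C(X)$.

\emph{If $X$ has an interior point $x$, then $R(X)$ is not weakly amenable.} A \emph{point derivation} at $x\in X$ is a linear functional $d$ on $R(X)$ with $d(fg)=f(x)d(g)+g(x)d(f)$. If $d$ is bounded and nonzero, then $D(f)(g)=d(f)g(x)$ satisfies \eqref{eq:leibniz} and $D(f)(1)=d(f)$, so $D$ is a nonzero bounded derivation. At an interior point, Cauchy's estimate shows that $d(f)=f'(x)$ is bounded.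

The question therefore concerns sets with empty interior, and point derivations do not settle it: Wermer \cite{Wermer} gives a set $X$ with $R(X)\ne C(X)$ such that $R(X)$ has no nonzero bounded point derivation. On such a set $f\mapsto f'(x)$ is unbounded at every point $x$, and one could guess that $R(X)$ is weakly amenable. It is not: the derivative is unbounded at each point, but it is bounded on average over a suitable set of positive area.

\begin{theorem}\label{thm:main}
Let $X$ be a compact plane set. Then $R(X)$ is weakly amenable if and only if $R(X)=C(X)$.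
\end{theorem}

\begin{corollary}\label{cor:dense}
If $\mathcal{A}$ is a weakly amenable commutative Banach algebra and $\theta:\mathcal{A}\to R(X)$ is a continuous homomorphism with dense range, then $R(X)=C(X)$.
\end{corollary}

The derivation that we construct has the form $D(f)(g)=\int_X f'gk\,dA$, where $A$ is area measure and $k\ge0$ is a weight. One can say exactly where such a weight can live. Let $L^p(X)=L^p(X,dA)$, an $R(X)$-module under pointwise multiplication, and let $Z$ be the coordinate function $Z(w)=w$. A point $x\in X$ is a \emph{peak point} of $R(X)$ if some $f\in R(X)$ has $f(x)=1$ and $|f|<1$ on $X\setminus\{x\}$. ``Almost everywhere'' refers to area.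

\begin{theorem}\label{thm:strong}
Let $P$ be the set of peak points of $R(X)$ and let $Q=X\setminus P$.
\begin{enumerate}
\item[(a)] There is a bounded Borel function $k\ge0$ on $X$, with $k>0$ a.e.\ on $Q$ and $k=0$ on $P$, such that $f\mapsto f'k$ extends from $R_0(X)$ to a bounded derivation $R(X)\to L^p(X)$ for every $1\le p<\infty$ simultaneously.
\item[(b)] Conversely, if $1\le p\le\infty$ and $D:R(X)\to L^p(X)$ is a bounded derivation, then $k:=D(Z)$ vanishes a.e.\ on $P$, and $Df=f'k$ for $f\in R_0(X)$.
\item[(c)] The range $p<\infty$ in \textup{(a)} is sharp: there is a compact set $X$ with $R(X)\ne C(X)$ such that every bounded derivation $R(X)\to L^\infty(X)$ is zero.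
\end{enumerate}
\end{theorem}

If $X$ is finite, then $R(X)=C(X)$ by polynomial interpolation, $P=X$ and $L^p(X)=\{0\}$, and nothing remains to be proved. From now on $X$ is infinite. A function $f\in R_0(X)$ then determines the rational function it comes from, so $f'\in R_0(X)$ is well defined.

Everything rests on one estimate, Proposition~\ref{prop:key}. Section~\ref{sec:identity} states it and works it out on the disk, Section~\ref{sec:CZ} proves it, and Section~\ref{sec:WA} deduces Theorem~\ref{thm:main}. Sections \ref{sec:peak}--\ref{sec:infty} prove the three parts of Theorem~\ref{thm:strong}.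

\section{Cauchy transforms, maximal functions, singular integrals}\label{sec:tools}

We write $|E|=A(E)$ for area, $\Delta(z,r)$ for an open disk and $\mathbf{1}_E$ for an indicator function. Measures are complex Borel measures on $\mathbb{C}$ with compact support, unless said otherwise, and $\|\nu\|=|\nu|(\mathbb{C})$. The letter $C$ denotes absolute constants and $C_p$ constants depending only on $p$; both may change from line to line.

\subsection*{The Cauchy kernel}
For every measurable $E$ and every $w\in\mathbb{C}$,
\begin{equation}\label{eq:kernel}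
\int_E\frac{dA(z)}{|z-w|}\le2\sqrt{\pi|E|}.
\end{equation}
Indeed, let $\Delta=\Delta(w,\rho)$ have area $|E|$. The sets $E\setminus\Delta$ and $\Delta\setminus E$ have equal area, and the integrand is at most $1/\rho$ on the first and at least $1/\rho$ on the second. So the integral is at most $\int_\Delta|z-w|^{-1}dA(z)=2\pi\rho$.

For a measure $\nu$ put
\[
U^\nu(z)=\int\frac{d|\nu|(w)}{|w-z|},\qquad \widehat\nu(z)=\int\frac{d\nu(w)}{w-z}\quad\text{where }U^\nu(z)<\infty,
\]
and $\widehat\nu(z)=0$ where $U^\nu(z)=\infty$. By \eqref{eq:kernel} and Tonelli's theorem $U^\nu$ is locally integrable, hence finite a.e.; the \emph{Cauchy transform} $\widehat\nu$ is a locally integrable Borel function. If $U^\nu(z)<\infty$ then $|\nu|(\{z\})=0$, since the integrand is $+\infty$ at $w=z$.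

For a bounded measurable function $u$ with compact support it is convenient to normalize differently:
\[
\mathcal{C}u(w)=\frac1\pi\int\frac{u(z)}{w-z}\,dA(z).
\]
This function is continuous on $\mathbb{C}$, being locally the convolution of a bounded function with an integrable one. It is holomorphic on any open set on which $u$ vanishes, and \eqref{eq:kernel} gives
\begin{equation}\label{eq:supC}
\sup_{\mathbb{C}}|\mathcal{C}u|\le2\pi^{-1/2}\,\|u\|_\infty\,|\{u\ne0\}|^{1/2}.
\end{equation}
The kernel $1/(\pi w)$ is the fundamental solution of $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$, that is, $\mathcal{C}(\partial_{\bar z}\varphi)=\varphi$ for $\varphi\in C_c^\infty(\mathbb{C})$. The two transforms are dual: by Fubini's theorem, which applies by \eqref{eq:kernel},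
\begin{equation}\label{eq:dual}
\int\mathcal{C}u\,d\nu=\frac1\pi\int u\,\widehat\nu\,dA .
\end{equation}
With $u=\partial_{\bar z}\varphi$ this says $\partial_{\bar z}\widehat\nu=-\pi\nu$ in the sense of distributions. In particular, $\widehat\nu=0$ a.e.\ implies $\nu=0$.

\subsection*{Annihilating measures}
We write $\nu\perp R(X)$ if $\nu$ is a measure on $X$ with $\int f\,d\nu=0$ for all $f\in R(X)$. By the Hahn--Banach and Riesz theorems, $h\in C(X)$ lies in $R(X)$ if and only if $\int h\,d\nu=0$ for all $\nu\perp R(X)$. For $z\notin X$ the function $w\mapsto1/(w-z)$ lies in $R_0(X)$, so $\widehat\nu=0$ off $X$. Combining these facts: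
\begin{equation}\label{eq:posarea}
\text{if }R(X)\ne C(X),\text{ there is }\nu\perp R(X)\text{ with }|\{z\in X:\widehat\nu(z)\ne0\}|>0.
\end{equation}

\subsection*{Maximal functions and differentiation}
For a finite positive measure $\mu$, or a function $\psi\ge0$ identified with $\psi\,dA$, let
\[
M\mu(z)=\sup_{r>0}\frac{\mu(\Delta(z,r))}{\pi r^2}.
\]
We use the following standard facts.
\begin{enumerate}
\item[(F1)] For $N>0$ the set $\{M\mu>N\}$ is open and has area at most $C\mu(\mathbb{C})/N$; in particular $M\mu<\infty$ a.e. For $1<p<\infty$, $\|M\psi\|_p\le C_p\|\psi\|_p$.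
\item[(F2)] If $\mu=\rho\,dA+\mu_s$ is the Lebesgue decomposition, then $\lim_{r\to0}\mu(\Delta(z,r))/(\pi r^2)$ equals $\rho(z)$ for $A$-a.e.\ $z$ and $\infty$ for $\mu_s$-a.e.\ $z$ \cite[Theorems 7.14 and 7.15]{Rudin}.
\item[(F3)] If $u\in L^1(\mathbb{C})$, then a.e.\ $a$ is a \emph{Lebesgue point}: $r^{-2}\int_{\Delta(a,r)}|u-u(a)|\,dA\to0$ as $r\to0$. Hence a.e.\ point $a$ of a bounded measurable set $Y$ is a \emph{density point}: $r^{-2}|\Delta(a,r)\setminus Y|\to0$.
\end{enumerate}

\subsection*{The kernel $(w-z)^{-2}$}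
For a complex measure $\sigma$ put
\[
T_\varepsilon\sigma(z)=\int_{|w-z|>\varepsilon}\frac{d\sigma(w)}{(w-z)^2},\qquad T^*\sigma(z)=\sup_{\varepsilon>0}|T_\varepsilon\sigma(z)|,
\]
and write $T^*g$ when $\sigma=g\,dA$. The function $\varepsilon\mapsto T_\varepsilon\sigma(z)$ is right-continuous, so the supremum may be taken over rational $\varepsilon$ and $T^*\sigma$ is Borel. The kernel $w^{-2}$ is not integrable near $0$, but it is smooth off $0$, homogeneous of degree $-2$, and has mean zero on circles about $0$. For such kernels: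
\begin{enumerate}
\item[(F4)] $\|T^*g\|_p\le C_p\|g\|_p$ for $1<p<\infty$ \cite[Chapter II, Theorem 4]{Stein}.
\end{enumerate}

\section{Differentiating against an annihilating measure}\label{sec:identity}

All we know about a nontrivial $R(X)$ is that it has an annihilating measure $\nu\neq0$. The following identity is the substitute that $\nu$ provides for Cauchy's formula for the derivative.

\begin{lemma}\label{lem:identity}
Let $\nu\perp R(X)$, $f\in R_0(X)$, and let $z\in X$ satisfy $U^\nu(z)<\infty$. Then
\begin{equation}\label{eq:identity}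
f'(z)\,\widehat\nu(z)=\int\frac{f(w)-f(z)}{(w-z)^2}\,d\nu(w),
\end{equation}
where the integrand is $|\nu|$-integrable, and
\begin{equation}\label{eq:pointwise}
|f'(z)\,\widehat\nu(z)|\le T^*(f\nu)(z)+|f(z)|\,T^*\nu(z).
\end{equation}
\end{lemma}

\begin{proof}
The rational function $w\mapsto f(w)-f(z)-f'(z)(w-z)$ vanishes to order at least $2$ at $w=z$, so it equals $(w-z)^2q(w)$, where $q$ is rational with no poles other than those of $f$. Thus $q\in R_0(X)$ and, for $w\in X\setminus\{z\}$,
\[
\frac{f(w)-f(z)}{(w-z)^2}=\frac{f'(z)}{w-z}+q(w).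
\]
The right side is $|\nu|$-integrable because $U^\nu(z)<\infty$, and $|\nu|(\{z\})=0$. Integrating and using $\int q\,d\nu=0$ gives \eqref{eq:identity}; this is the only place where $\nu\perp R(X)$ enters. By dominated convergence the integral in \eqref{eq:identity} is the limit, as $\varepsilon\to0$, of the integral over $\{|w-z|>\varepsilon\}$, which equals $T_\varepsilon(f\nu)(z)-f(z)T_\varepsilon\nu(z)$. This gives \eqref{eq:pointwise}.
\end{proof}

If $\widehat\nu(z)\ne0$ and $\int|w-z|^{-2}\,d|\nu|(w)<\infty$, then taking absolute values in \eqref{eq:identity} shows that $f\mapsto f'(z)$ is a bounded point derivation. For Wermer's set this integral must therefore diverge at every point where $\widehat\nu\neq0$, and absolute values give nothing. What remains is the cancellation in the kernel, which (F4) converts into a bound in the mean.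

\begin{example}[bounded density]\label{ex:density}
Suppose $\nu=h\,dA\perp R(X)$ with $|h|\le N$. Then \eqref{eq:pointwise} and (F4) give at once
\[
\int_X|f'\widehat\nu|^p\,dA\le C_p\|f\|^p\|h\|_p^p\le C_pN^{p-1}\|\nu\|\,\|f\|^p .
\]
For instance, let $X$ be the closed unit disk and $h=Z$. Then $\int fZ\,dA=0$ by the mean value property. For $0<|z|<1$, expand $1/(w-z)$ in geometric series on $\{|w|<|z|\}$ and on $\{|z|<|w|<1\}$ and integrate over circles; only the term $-1/z$ on the first region survives, so $\int_X(w-z)^{-1}dA(w)=-\pi\bar z$. Hence $\widehat\nu(z)=\int_X\bigl(1+\frac{z}{w-z}\bigr)dA(w)=\pi(1-|z|^2)$, and the estimate bounds $(1-|z|^2)f'(z)$ in $L^p$. Here $\int|w-z|^{-2}d|\nu|(w)=\infty$ for all $0<|z|<1$, so the argument does depend on cancellation.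
\end{example}

A general $\nu$ has no bounded density, and the estimate can fail on $X$. The next example shows which part of $X$ has to be removed.

\begin{example}[the circle]\label{ex:circle}
Let $X$ be the closed unit disk, $\nu=dw$ on the unit circle and $\mu=|\nu|$ arc length. Then $\nu\perp R(X)$ by Cauchy's theorem, $\widehat\nu=2\pi i$ in the open disk, and \eqref{eq:identity} is Cauchy's formula for $f'(z)$. For $f=Z^n$ we have $\|f\|=1$, while for $\rho\le1$
\[
\int_{|z|\le\rho}|f'|^p\,dA=\frac{2\pi n^p\rho^{\,p(n-1)+2}}{p(n-1)+2}.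
\]
With $\rho=1$ and $p>1$ this is unbounded in $n$, so $f'\widehat\nu$ cannot be bounded in $L^p(X)$. The trouble lies near the circle, and $M\mu$ detects it. Let $t=1-|z|>0$; by symmetry take $z=1-t$. The disk $\Delta(z,2t)$ contains the arc $\{e^{i\theta}:|\theta|<t\}$, so $M\mu(z)\ge1/(2\pi t)$. If $e^{i\theta}\in\Delta(z,r)$ with $|\theta|\le\pi$, then $r>t$ and $2|\theta|/\pi\le|e^{i\theta}-1|<2r$; so $\mu(\Delta(z,r))\le2\pi r$ and $M\mu(z)\le2/t$. On the circle $M\mu=\infty$. The set $E_N=\{z\in X:M\mu(z)\le N\}$ therefore lies between $\{t\ge2/N\}$ and $\{t\ge1/(2\pi N)\}$. Cauchy's estimate $|f'(z)|\le\|f\|/t$ gives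
\[
\int_{E_N}|f'|^p\,dA\le2\pi\|f\|^p\int_{1/(2\pi N)}^\infty t^{-p}\,dt=\frac{2\pi(2\pi N)^{p-1}}{p-1}\,\|f\|^p ,
\]
the same power of $N$ as in Example~\ref{ex:density}. The power cannot be lowered: for $f=Z^n$, $N=n$ and $\rho=1-2/n$, the first display is asymptotic to $(2\pi/p)e^{-2p}n^{p-1}$.
\end{example}

Both examples are instances of one estimate, in which $1/M|\nu|(z)$ plays the role that the distance to the boundary plays in Cauchy's estimate.

\begin{proposition}[key estimate]\label{prop:key}
Let $\nu\perp R(X)$, $N>0$, $E_N=\{z\in X:M|\nu|(z)\le N\}$ and $1<p<\infty$. Then for all $f\in R_0(X)$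
\[
\int_{E_N}|f'\,\widehat\nu|^p\,dA\le C_p\,N^{p-1}\,\|\nu\|\,\|f\|^p .
\]
\end{proposition}

\section{A singular integral estimate off a fixed exceptional set}\label{sec:CZ}

By \eqref{eq:pointwise} we must bound $T^*\sigma$ for the measures $\sigma=f\nu$, $\|f\|\le1$. A bound off an exceptional set that changes with $f$ would be useless, since a derivation must integrate every $f'$ against the same weight. All these measures are dominated by $\mu=|\nu|$, so we run the Calder\'on--Zygmund decomposition with squares chosen from $\mu$ alone.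

\begin{lemma}\label{lem:CZ}
Let $\mu$ be a finite positive measure with compact support, $\sigma$ a complex measure with $|\sigma|\le\mu$, $N>0$ and $\Omega=\{M\mu>N\}$. Then for $1<p<\infty$
\[
\int_{\mathbb{C}\setminus\Omega}(T^*\sigma)^p\,dA\le C_p\,N^{p-1}\mu(\mathbb{C}).
\]
\end{lemma}

\begin{proof}
By (F1), $\Omega$ is open and $|\Omega|\le C\mu(\mathbb{C})/N<\infty$; in particular $\Omega^c=\mathbb{C}\setminus\Omega$ is not empty. The plan is to cut $\Omega$ into squares on which $\mu$ has average at most $CN$, to replace $\sigma$ on each square by its average, which brings us back to Example~\ref{ex:density}, and to show that the error is small as seen from $\Omega^c$.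

\emph{Step 1: Whitney squares.} A \emph{dyadic square} is a set $[i2^{-m},(i+1)2^{-m})\times[l2^{-m},(l+1)2^{-m})$ with $i,l,m\in\mathbb{Z}$; two dyadic squares are nested or disjoint. Consider the dyadic squares $W$ with $\operatorname{diam}W\le\operatorname{dist}(W,\Omega^c)$. They lie in $\Omega$, so their areas are at most $|\Omega|$, and every point of $\Omega$ lies in a small one. Hence the maximal ones, $W_j$, are disjoint and have union $\Omega$. Let $z_j$ be the center of $W_j$ and $d_j=\operatorname{diam}W_j$, so that $d_j^2=2|W_j|$ and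
\begin{equation}\label{eq:far}
|w-z|\ge d_j\qquad(w\in W_j,\ z\in\Omega^c).
\end{equation}
The dyadic parent $W_j^*$ of $W_j$ fails the condition, so $\operatorname{dist}(W_j^*,\Omega^c)<2d_j$ and $\operatorname{dist}(W_j,\Omega^c)\le\operatorname{diam}W_j^*+\operatorname{dist}(W_j^*,\Omega^c)<4d_j$. Thus $W_j\subset\Delta(a,5d_j)$ for some $a\in\Omega^c$, and $M\mu(a)\le N$ gives
\begin{equation}\label{eq:average}
\mu(W_j)\le25\pi Nd_j^2=50\pi N|W_j|.
\end{equation}

\emph{Step 2: the decomposition.} By (F2), $M\mu=\infty$ at $\mu_s$-a.e.\ point, so $\mu_s(\Omega^c)=0$, and the density of $\mu$ is at most $M\mu\le N$ a.e.\ on $\Omega^c$. Since $|\sigma|\le\mu$, we have $\sigma|_{\Omega^c}=s\,dA$ with $|s|\le N$. Put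
\[
g=s\mathbf{1}_{\Omega^c}+\sum_j\frac{\sigma(W_j)}{|W_j|}\mathbf{1}_{W_j},\qquad b_j=\sigma|_{W_j}-\frac{\sigma(W_j)}{|W_j|}A|_{W_j}.
\]
By \eqref{eq:average}, $|g|\le CN$, and $\|g\|_1\le\mu(\Omega^c)+\sum_j\mu(W_j)=\mu(\mathbb{C})$; so $\|g\|_p^p\le C_pN^{p-1}\mu(\mathbb{C})$. Each $b_j$ is carried by $W_j$, has total mass $b_j(\mathbb{C})=0$, and satisfies $\|b_j\|\le2\mu(W_j)\le CN|W_j|$. The series $\sigma=g\,dA+\sum_jb_j$ converges in total variation, and the truncated kernel is bounded by $\varepsilon^{-2}$, so $T_\varepsilon\sigma=T_\varepsilon g+\sum_jT_\varepsilon b_j$ at every point.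

\emph{Step 3: the terms $T_\varepsilon b_j(z)$.} Fix $z\in\Omega^c$ and $\varepsilon>0$, and sort the squares by their position relative to the closed disk $K=\{w:|w-z|\le\varepsilon\}$.

If $W_j\subset K$, then $T_\varepsilon b_j(z)=0$.

If $W_j\cap K=\emptyset$, the truncation does not cut $W_j$ and we can use $b_j(\mathbb{C})=0$. For $w\in W_j$, \eqref{eq:far} gives $|w-z_j|\le d_j/2\le|z_j-z|/2$, whence $|w-z|\ge|z_j-z|/2$ and $|z_j+w-2z|\le3|z_j-z|$. Therefore
\[
\left|\frac1{(w-z)^2}-\frac1{(z_j-z)^2}\right|=\frac{|z_j-w|\,|z_j+w-2z|}{|w-z|^2|z_j-z|^2}\le\frac{6d_j}{|z_j-z|^3}.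
\]
Subtracting the constant $(z_j-z)^{-2}$ from the kernel does not change the integral against $b_j$, so $|T_\varepsilon b_j(z)|\le6d_j\|b_j\|/|z-z_j|^3\le CNd_j^3/|z-z_j|^3$.

If $W_j$ meets both $K$ and its complement, the cancellation is lost, but such squares are close to $z$: by \eqref{eq:far}, $d_j\le\operatorname{dist}(z,W_j)\le\varepsilon$, so $W_j\subset\Omega\cap\Delta(z,3\varepsilon)$. These squares are disjoint, so together they contribute at most
\[
\varepsilon^{-2}\sum\|b_j\|\le CN\varepsilon^{-2}|\Omega\cap\Delta(z,3\varepsilon)|\le CN\,M\mathbf{1}_\Omega(z).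
\]

The bounds obtained do not depend on $\varepsilon$, so on $\Omega^c$
\begin{equation}\label{eq:three}
T^*\sigma\le T^*g+CN\,(H+M\mathbf{1}_\Omega),\qquad H(z)=\sum_j\frac{d_j^3}{|z-z_j|^3}.
\end{equation}

\emph{Step 4: $L^p$ norms.} By (F4), $\|T^*g\|_p^p\le C_pN^{p-1}\mu(\mathbb{C})$. By (F1), $\|M\mathbf{1}_\Omega\|_p^p\le C_p|\Omega|$. We bound $H$ by duality. Let $1/p+1/p'=1$, $0\le\psi\in L^{p'}(\mathbb{C})$ and $x\in W_j$. On the annulus $2^id_j\le|z-z_j|<2^{i+1}d_j$ the $j$th term of $H$ is at most $2^{-3i}$, and the annulus lies in $\Delta(x,2^{i+2}d_j)$. Hence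
\[
\int_{|z-z_j|\ge d_j}\frac{d_j^3\,\psi(z)}{|z-z_j|^3}\,dA(z)\le\sum_{i\ge0}2^{-3i}\pi(2^{i+2}d_j)^2M\psi(x)=64\pi|W_j|\,M\psi(x).
\]
Average over $x\in W_j$: the left side is at most $64\pi\int_{W_j}M\psi\,dA$. By \eqref{eq:far} the region of integration contains $\Omega^c$, so summing over $j$ and using H\"older's inequality and (F1) we get
\[
\int_{\Omega^c}H\psi\,dA\le C\int_\Omega M\psi\,dA\le C_p|\Omega|^{1/p}\|\psi\|_{p'} .
\]
Thus $\int_{\Omega^c}H^p\,dA\le C_p|\Omega|$. The last two terms of \eqref{eq:three} contribute at most $C_pN^p|\Omega|\le C_pN^{p-1}\mu(\mathbb{C})$ to $\int_{\Omega^c}(T^*\sigma)^p\,dA$, which completes the proof.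
\end{proof}

The restriction $1<p<\infty$ was used only in Step 4, through (F1) and (F4); the hypothesis $|\sigma|\le\mu$ was used only in Step 2.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We may assume $\|f\|\le1$. Let $\mu=|\nu|$ and $\Omega=\{M\mu>N\}$, so that $E_N=X\setminus\Omega$. By Lemma~\ref{lem:identity}, $|f'\widehat\nu|\le T^*(f\nu)+T^*\nu$ a.e.\ on $X$. Both $f\nu$ and $\nu$ are dominated by $\mu$, and Lemma~\ref{lem:CZ} applies to each with the same $\Omega$.
\end{proof}

\section{Weak amenability of $R(X)$}\label{sec:WA}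

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We saw in Section~\ref{sec:intro} that $C(X)$ is weakly amenable. Suppose that $R(X)\ne C(X)$, and take $\nu$ as in \eqref{eq:posarea}. Since $M|\nu|<\infty$ a.e., there is $N$ such that
\[
E=\{z\in X:M|\nu|(z)\le N,\ \widehat\nu(z)\ne0\}
\]
has positive area. For $f\in R_0(X)$ and $g\in R(X)$ put
\[
D(f)(g)=\int_Ef'g\,|\widehat\nu|\,dA .
\]
The weight is $|\widehat\nu|$ rather than $\widehat\nu$ so that no cancellation can make $D$ vanish. By the Cauchy--Schwarz inequality and Proposition~\ref{prop:key} with $p=2$,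
\[
|D(f)(g)|\le\|g\|\,|E|^{1/2}\Bigl(\int_E|f'\widehat\nu|^2\,dA\Bigr)^{1/2}\le C\,|E|^{1/2}N^{1/2}\|\nu\|^{1/2}\,\|f\|\,\|g\|.
\]
So $D$ extends to a bounded linear map $R(X)\to R(X)'$. For $f_1,f_2\in R_0(X)$ the product rule $(f_1f_2)'=f_1f_2'+f_1'f_2$ gives \eqref{eq:leibniz}. Both sides of \eqref{eq:leibniz} are continuous in $(f_1,f_2)$, so it holds on $R(X)$ and $D$ is a bounded derivation. Finally $D(Z)(1)=\int_E|\widehat\nu|\,dA>0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dense}]
Suppose $R(X)\ne C(X)$ and let $D\ne0$ be as above. Put $\widetilde D(a)(b)=D(\theta a)(\theta b)$ for $a,b\in\mathcal{A}$. This form is bounded, and it satisfies \eqref{eq:leibniz} because $\theta$ is multiplicative. If $\widetilde D=0$, then the bounded bilinear form $(f,g)\mapsto D(f)(g)$ vanishes on $\theta(\mathcal{A})\times\theta(\mathcal{A})$, which is dense, so $D=0$. Hence $\widetilde D\neq0$ and $\mathcal{A}$ is not weakly amenable.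
\end{proof}

\begin{example}[Swiss cheeses]
Let $X$ be the closed unit disk with open disks $\Delta_1,\Delta_2,\dots$ removed, where the closures of the $\Delta_j$ are disjoint and lie in the open unit disk, and the radii have finite sum. Let $\nu$ be $dw$ on the unit circle minus the sum of $dw$ on the circles $\partial\Delta_j$, all oriented counterclockwise. The finitely many poles of $f\in R_0(X)$ lie outside the unit disk or in finitely many $\Delta_j$, so $\int f\,d\nu=0$ by Cauchy's theorem. If $z\in X$ is on none of the circles and $U^\nu(z)<\infty$, then the outer circle contributes $2\pi i$ to $\widehat\nu(z)$ and the others contribute $0$. So $|\widehat\nu|=2\pi$ a.e.\ on $X$, and the derivation is $D(f)(g)=2\pi\int_Ef'g\,dA$, whether or not $X$ has interior.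
\end{example}

\section{Peak points and the Cauchy transform}\label{sec:peak}

To prove Theorem~\ref{thm:strong}(a) we combine the weights $|\widehat\nu|\mathbf{1}_{E_N}$ of many annihilating measures, and we need to know which part of $X$ the sets $\{\widehat\nu\ne0\}$ can cover. The answer is $Q$, up to a null set. A \emph{representing measure} for $x\in X$ is a Borel probability measure $m$ on $X$ with $\int f\,dm=f(x)$ for all $f\in R(X)$. We recall from \cite[Chapter II]{Gamelin} and \cite[Chapter 2]{Browder}:
\begin{enumerate}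
\item[(F5)] $P$ is a $G_\delta$ set, and $x\in P$ if and only if the point mass $\delta_x$ is the only representing measure for $x$.
\end{enumerate}
Call a Borel set $Y\subset X$ \emph{inert} if $\widehat\nu=0$ a.e.\ on $Y$ for every $\nu\perp R(X)$. Inert sets matter because they supply functions in $R(X)$ that are not obviously limits of rational functions.

\begin{lemma}\label{lem:inert}
Let $Y\subset X$ be a Borel set.
\begin{enumerate}
\item[(i)] If $Y$ is inert, then $\mathcal{C}u|_X\in R(X)$ for every bounded measurable $u$ vanishing off $Y$.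
\item[(ii)] The set $P$ is inert.
\item[(iii)] If $Y$ is inert, then a.e.\ point of $Y$ lies in $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $\nu\perp R(X)$ we have $u\widehat\nu=0$ a.e., so $\int\mathcal{C}u\,d\nu=0$ by \eqref{eq:dual}.

(ii) Let $\nu\perp R(X)$ and let $z\in P$ satisfy $U^\nu(z)<\infty$. For $f\in R_0(X)$ the function $w\mapsto(f(w)-f(z))/(w-z)$ lies in $R_0(X)$, and $|\nu|(\{z\})=0$, so
\[
f(z)\,\widehat\nu(z)=\int\frac{f(w)}{w-z}\,d\nu(w).
\]
Since $1/(w-z)$ is $|\nu|$-integrable, this passes to uniform limits and holds for $f\in R(X)$. Apply it to $f^n$, where $f$ peaks at $z$. The left side is $\widehat\nu(z)$ for all $n$. The right side tends to $0$ by dominated convergence, because $f^n\to0$ boundedly on $X\setminus\{z\}$. So $\widehat\nu(z)=0$.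

(iii) By (F3) it suffices to show that a density point $z_0\in Y$ of $Y$ is a peak point. We approximate bump functions at $z_0$ by elements of $R(X)$. Fix $\psi\in C_c^\infty(\Delta(0,1))$ with $0\le\psi\le1$ and $\psi(0)=1$, and put
\[
\psi_\delta(w)=\psi\Bigl(\frac{w-z_0}{\delta}\Bigr),\qquad f_\delta=\mathcal{C}(\mathbf{1}_Y\,\partial_{\bar z}\psi_\delta).
\]
Then $f_\delta|_X\in R(X)$ by (i), and $\psi_\delta-f_\delta=\mathcal{C}(\mathbf{1}_{\mathbb{C}\setminus Y}\,\partial_{\bar z}\psi_\delta)$. The function $\partial_{\bar z}\psi_\delta$ is bounded by $\delta^{-1}\|\partial_{\bar z}\psi\|_\infty$ and vanishes off $\Delta(z_0,\delta)$, so by \eqref{eq:supC}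
\[
\sup_{\mathbb{C}}|\psi_\delta-f_\delta|\le2\pi^{-1/2}\|\partial_{\bar z}\psi\|_\infty\,\delta^{-1}|\Delta(z_0,\delta)\setminus Y|^{1/2}\to0\qquad(\delta\to0).
\]
Let $m$ be a representing measure for $z_0$. Since $\psi_\delta\to\mathbf{1}_{\{z_0\}}$ boundedly,
\[
m(\{z_0\})=\lim_{\delta\to0}\int\psi_\delta\,dm=\lim_{\delta\to0}\int f_\delta\,dm=\lim_{\delta\to0}f_\delta(z_0)=\lim_{\delta\to0}\psi_\delta(z_0)=1.
\]
So $m=\delta_{z_0}$, and $z_0\in P$ by (F5).
\end{proof}

\begin{lemma}\label{lem:exhaust}
There are measures $\nu_1,\nu_2,\dots\perp R(X)$ such that $\bigcup_n\{\widehat{\nu_n}\ne0\}$ contains a.e.\ point of $Q$.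
\end{lemma}

\begin{proof}
Consider the supremum of $|Q\cap\bigcup_n\{\widehat{\nu_n}\ne0\}|$ over all countable families of annihilating measures. It is finite, and it is attained: take the union of a sequence of families that approach it. Let $(\nu_n)$ be an extremal family and $Y=Q\setminus\bigcup_n\{\widehat{\nu_n}\ne0\}$. If some $\nu\perp R(X)$ had $\widehat\nu\ne0$ on a subset of $Y$ of positive area, adding $\nu$ to the family would increase the area. So $Y$ is inert, and a.e.\ point of $Y$ lies in $P$ by Lemma~\ref{lem:inert}(iii). Since $Y\cap P=\emptyset$, we get $|Y|=0$.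
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)}]
If $|Q|=0$, take $k=0$. Otherwise take $(\nu_n)$ as in Lemma~\ref{lem:exhaust}; after discarding zero measures, normalizing, and repeating terms if necessary, we have a sequence with $\|\nu_n\|=1$. For integers $n,N\ge1$ let
\[
G_{n,N}=\{z\in Q:M|\nu_n|(z)\le N,\ |\widehat{\nu_n}(z)|\le N\},\qquad k=\sum_{n,N\ge1}2^{-n-N}N^{-1}\,|\widehat{\nu_n}|\,\mathbf{1}_{G_{n,N}}.
\]
The first condition in $G_{n,N}$ makes Proposition~\ref{prop:key} applicable, and the second makes $k$ bounded: $0\le k\le\sum_{n,N}2^{-n-N}=1$. The function $k$ is Borel and vanishes on $P$. For a.e.\ $z\in Q$ there is $n$ with $\widehat{\nu_n}(z)\ne0$ and $M|\nu_n|(z)<\infty$; then $z\in G_{n,N}$ for large $N$, and $k(z)>0$. For $1<p<\infty$ and $f\in R_0(X)$, Proposition~\ref{prop:key} gives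
\[
\|f'k\|_p\le\sum_{n,N}2^{-n-N}N^{-1}\,C_pN^{1-1/p}\|f\|\le C_p\|f\|,
\]
and $\|f'k\|_1\le|X|^{1/2}\|f'k\|_2$. So $f\mapsto f'k$ extends to a bounded map $R(X)\to L^p(X)$ for each $1\le p<\infty$. The extensions agree, because convergence in $L^p(X)$ implies convergence in $L^1(X)$. The rule $D(f_1f_2)=f_1Df_2+f_2Df_1$ holds on $R_0(X)$ and passes to limits.
\end{proof}

\begin{remark}
Part (a) contains the construction in Theorem~\ref{thm:main}. If $R(X)\ne C(X)$, then $|Q|>0$ by \eqref{eq:posarea} and Lemma~\ref{lem:inert}(ii); so $(f,g)\mapsto\int_X(Df)g\,dA$ is a bounded derivation into $R(X)'$ whose value at $(Z,1)$ is $\int_Xk\,dA>0$.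
\end{remark}

\section{Derivations vanish on the peak points}\label{sec:vanish}

Let $D:R(X)\to L^p(X)$ be a bounded derivation and $k=D(Z)$. Since $|X|<\infty$, the inclusion $L^p(X)\subset L^1(X)$ is bounded, so we may take $p=1$; let $\|D\|$ be the corresponding norm.

The formula $Df=f'k$ on $R_0(X)$ is algebra. We have $D1=0$ and $D(Z^n)=nZ^{n-1}k$, so it holds for polynomials. If $f=p_1/p_2$ with polynomials $p_1,p_2$ and $p_2$ zero-free on $X$, then $p_1'k=D(p_2f)=p_2Df+fp_2'k$, so $Df=(p_1'-fp_2')k/p_2=f'k$.

To show that $k=0$ a.e.\ on $P$ we imitate a one-variable fact: a sawtooth function with teeth of width $\delta$ has size $\delta$ but slope of size $1$, so the sup norm controls no integral of the derivative. In the plane we build a smooth function $\varphi$ of size $\delta$ that equals $z-\text{const}$ on the middle of each of many squares of side $\delta$ almost filled by $P$. It need not lie in $R(X)$, but $h=\mathcal{C}(\mathbf{1}_P\,\partial_{\bar z}\varphi)$ does, by Lemma~\ref{lem:inert}, and $h$ is close to $\varphi$. The function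 $h$ is not rational, so we first have to compute $Dh$ where $h$ is holomorphic.

\begin{lemma}\label{lem:local}
Let $v$ be a bounded measurable function that vanishes off $P$ and on an open set $U$, and let $h=\mathcal{C}v$. Then $Dh=h'k$ a.e.\ on $U\cap X$.
\end{lemma}

\begin{proof}
Fix $a\in U\cap X$. We need a Taylor expansion of $h$ at $a$ whose remainder lies in $R(X)$. The functions $v_1=v/(Z-a)$ and $v_2=v/(Z-a)^2$ are bounded, because $v$ vanishes near $a$, and they vanish off $P$. From
\[
\frac1{w-z}-\frac1{a-z}=\frac{w-a}{(z-a)(w-z)}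
\]
we get $h(w)=h(a)+(w-a)\,\mathcal{C}v_1(w)$ for all $w\in\mathbb{C}$, and $\mathcal{C}v_1(a)=h'(a)$ by continuity of $\mathcal{C}v_1$. The same identity applied to $v_1$ gives
\[
h=h(a)+h'(a)(Z-a)+(Z-a)^2q_a,\qquad q_a=\mathcal{C}v_2 .
\]
By Lemma~\ref{lem:inert}(i),(ii), $h$ and $q_a$ restrict to elements of $R(X)$. Applying $D$,
\[
Dh=h'(a)k+2(Z-a)q_ak+(Z-a)^2Dq_a .
\]
Extend $k$, $Dh$ and $Dq_a$ by $0$ off $X$. Then
\[
\frac1{r^2}\int_{\Delta(a,r)}|Dh-h'(a)k|\,dA\le\frac{2\|q_a\|}{r}\int_{\Delta(a,r)}|k|\,dA+\int_{\Delta(a,r)}|Dq_a|\,dA .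
\]
Suppose that $a$ is a Lebesgue point of $k$ and of $Dh$. As $r\to0$, the first term on the right is $O(r)$, and the second tends to $0$ because $Dq_a\in L^1$. The averages of $Dh-h'(a)k$ over $\Delta(a,r)$ thus tend to $0$, and they also tend to $Dh(a)-h'(a)k(a)$. By (F3), a.e.\ $a\in U\cap X$ is such a point.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]
It remains to show that $k=0$ a.e.\ on $P$. Suppose not. Then for some $c>0$ the set $B=\{z\in P:|k(z)|>c\}$ has positive area. Fix $\chi\in C_c^\infty((0,1)^2)$ with $0\le\chi\le1$ and $\chi=1$ on $[\frac14,\frac34]^2$, and let $\kappa=\|\partial_{\bar z}\chi\|_\infty$. Let $0<\eta<1/16$; it will tend to $0$ while $c$, $B$ and $\kappa$ stay fixed.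

\emph{The squares.} For $\delta=2^{-m}$ let $\mathcal{G}$ be the family of dyadic squares $S$ of side $\delta$ with $|S\setminus B|\le\eta|S|$, and let $G$ be their union. The dyadic square $S$ of side $\delta$ containing a point $z$ lies in $\Delta(z,2\delta)$, so $|S\setminus B|/|S|\le\delta^{-2}|\Delta(z,2\delta)\setminus B|$. Hence each density point of $B$ lies in $G$ for all large $m$, and $|G\cap B|\to|B|$ as $m\to\infty$ by (F3). Fix $m$ with $|G|\ge|B|/2$ and $\delta\le\eta$. From $|S\cap B|\ge|S|/2$ we get $|G|\le2|B|$; so $\mathcal{G}$ is finite and, as $B\subset P$,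
\begin{equation}\label{eq:GP}
|G\setminus P|\le|G\setminus B|\le\eta|G|\le2\eta|B|.
\end{equation}

\emph{The test function.} For $S\in\mathcal{G}$ let $a_S$ be the lower left corner, $c_S$ the center, and $S'$ the open concentric square of side $\delta/2$; let $U=\bigcup_SS'$. Put
\[
\varphi(z)=\sum_{S\in\mathcal{G}}\chi\Bigl(\frac{z-a_S}{\delta}\Bigr)(z-c_S)\in C_c^\infty(\mathbb{C}).
\]
The terms have disjoint supports, one in each $S$, and $|z-c_S|\le\delta$ on $S$. Hence $\varphi$ is supported in $G$, $|\varphi|\le\delta$, and $|\partial_{\bar z}\varphi|\le\delta^{-1}\kappa\cdot\delta=\kappa$. On $S'$ we have $\varphi=z-c_S$, so $\partial_{\bar z}\varphi=0$ and $\varphi'=1$ on $U$. Let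
\[
h=\mathcal{C}(\mathbf{1}_P\,\partial_{\bar z}\varphi)=\varphi-\mathcal{C}u,\qquad u=\mathbf{1}_{\mathbb{C}\setminus P}\,\partial_{\bar z}\varphi .
\]
Then $h|_X\in R(X)$ by Lemma~\ref{lem:inert}(i),(ii), while $|u|\le\kappa$ and $u$ vanishes on $U$ and off $G\setminus P$.

\emph{Upper bound.} By \eqref{eq:supC}, \eqref{eq:GP} and $\delta\le\eta$,
\begin{equation}\label{eq:upper}
\|Dh\|_1\le\|D\|\,\|h\|\le\|D\|\bigl(\eta+C\kappa(\eta|B|)^{1/2}\bigr).
\end{equation}

\emph{Lower bound.} By Lemma~\ref{lem:local}, $Dh=h'k$ a.e.\ on $U\cap X$, and $h'=1-(\mathcal{C}u)'$ on $U$. For $w\in U$, differentiation under the integral gives $(\mathcal{C}u)'(w)=-\pi^{-1}T_\varepsilon u(w)$ for small $\varepsilon$, since $u$ vanishes near $w$. So (F4) and \eqref{eq:GP} give $\int_U|(\mathcal{C}u)'|^2dA\le C\|u\|_2^2\le C\kappa^2\eta|B|$, and by Chebyshev's inequality $|h'|\ge\frac12$ on $U$ outside a set of area at most $C_0\kappa^2\eta|B|$, with $C_0$ absolute. Also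
\[
|B\cap U|\ge\sum_{S\in\mathcal{G}}\bigl(|S'|-|S\setminus B|\bigr)\ge\Bigl(\frac14-\eta\Bigr)|G|\ge\frac{|B|}{16}.
\]
Since $|k|>c$ on $B$,
\[
\|Dh\|_1\ge\int_{B\cap U}|h'|\,|k|\,dA\ge\frac c2\Bigl(\frac1{16}-C_0\kappa^2\eta\Bigr)|B|.
\]
As $\eta\to0$ this lower bound tends to $c|B|/32>0$, while the upper bound \eqref{eq:upper} tends to $0$. This contradiction shows that $k=0$ a.e.\ on $P$.
\end{proof}

The set $P$ entered only through Lemma~\ref{lem:inert}(i),(ii), which placed $h$ and $q_a$ in $R(X)$. On $Q$ this step must fail, by part (a).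

\section{The endpoint $p=\infty$}\label{sec:infty}

For the closed unit disk, $f\mapsto(1-|z|)f'$ is a nonzero bounded derivation into $L^\infty$, by Cauchy's estimate. In general an $L^\infty$ bound is a pointwise bound, and so it brings back the point derivations that the averaging was designed to avoid. The only care needed is that the exceptional null set depends on $f$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(c)}]
Let $X$ be the set of \cite{Wermer}: $R(X)\ne C(X)$, and $R(X)$ has no nonzero bounded point derivation. Let $D:R(X)\to L^\infty(X)$ be a bounded derivation and $k=D(Z)$. By part (b), each $f\in R_0(X)$ satisfies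
\begin{equation}\label{eq:Linfty}
|f'(z)|\,|k(z)|\le\|D\|\,\|f\|
\end{equation}
for a.e.\ $z\in X$. Let $\mathcal{F}$ be the countable set of quotients $p_1/p_2$ of polynomials with coefficients in $\mathbb{Q}+i\mathbb{Q}$ and $p_2$ zero-free on $X$. Off a single null set, \eqref{eq:Linfty} holds for all $f\in\mathcal{F}$. Given $f=p_1/p_2\in R_0(X)$ with $p_2$ zero-free on $X$, approximate the coefficients of $p_1$ and $p_2$ by elements of $\mathbb{Q}+i\mathbb{Q}$, keeping the degrees. The new polynomials and their derivatives converge uniformly on $X$, and $|p_2|$ is bounded below on $X$; so we obtain $f_n\in\mathcal{F}$ with $f_n\to f$ and $f_n'\to f'$ uniformly on $X$. Hence, off the same null set, \eqref{eq:Linfty} holds for all $f\in R_0(X)$. If $k(z)\ne0$ at such a point $z$, then $f\mapsto f'(z)$ extends to a bounded point derivation on $R(X)$ that takes the value $1$ at $Z$, which is impossible. So $k=0$ a.e., $D=0$ on $R_0(X)$, and $D=0$ by density.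
\end{proof}

\begin{thebibliography}{9}

\bibitem{Browder} Browder, \emph{Introduction to Function Algebras}.

\bibitem{FMY} J.~F.~Feinstein, S.~Morley, H.~Yang, \emph{Swiss Cheeses and Their Applications}, arXiv:1412.6406 (2014).

\bibitem{Gamelin} Gamelin, \emph{Uniform Algebras}.

\bibitem{Rudin} Rudin, \emph{Real and Complex Analysis}.

\bibitem{Stein} Stein, \emph{Singular Integrals and Differentiability Properties of Functions}.

\bibitem{Wermer} Wermer, \emph{Bounded point derivations on certain Banach algebras}, J. Funct. Anal. 1 (1967), 28--36.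

\end{thebibliography}
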